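# Forcing $k$ vertices of maximum degree by deleting $O(\sqrt\Delta)$ vertices

## Constantly many deletions, tested on stars

All graphs are finite and simple. $\Delta(H)$ is the maximum degree of $H$, and deleting a vertex set $X$ from $G$ means passing to the induced subgraph $G-X$. Fix $k\ge 2$. We want to delete few vertices so that at least $k$ of the remaining vertices tie for the maximum degree.

**Definition (winning set).** A set $X\subseteq V(G)$ is winning for $G$ if $G-X$ has at least $k$ vertices of degree $\Delta(G-X)$.

How many deletions does one need? The answer one would first guess is: a number depending only on $k$. Deletions are flexible, and near the top of the degree sequence there is little to repair. Let us test this.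

If $G$ is regular with at least $k$ vertices, $X=\emptyset$ wins. A path with at least $k+2$ vertices has at least $k$ vertices of degree $2$, so $X=\emptyset$ wins again. For a star with $d\ge k$ leaves, where $d\ge2$, the center is alone at the top, but deleting it leaves $d$ isolated vertices, all tied: one deletion.

Now let $k=2$ and take two disjoint stars with $d_0>d_1\ge 2$ leaves. Let $X$ be winning and $D=\Delta(G-X)$. If $D\ge2$, only centers can have degree $D$, so both centers do, and the first has lost at least $d_0-d_1$ leaves. If $D\le 1$, each star has lost a vertex, so $|X|\ge2$. Both options can be realized (delete $d_0-d_1$ leaves of the larger star, or delete both centers), so the cost is $\min(2,d_0-d_1)$. For $(4,2)$ it is $2$.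

Next, three stars with $7,4,2$ leaves. If $D\le1$, three stars have lost a vertex. If $D\ge 2$, two centers tie. If these are the stars $7$ and $4$, at least $3$ leaves are gone. If $7$ and $2$, at least $5$. If $4$ and $2$, then $D\le 2$, so the star $4$ has lost at least $2$ leaves and the star $7$ must also have lost a vertex, since its center would otherwise have degree $7>D$: again at least $3$. So the cost is $3$, attained by deleting the three centers.

The pattern is visible. With triangular gaps, $t$ stars cost $t$, while the maximum degree is only about $t^2/2$. So the first guess is false, and the cost can be about $\sqrt{2\Delta}$. The corrected guess is $g(k)\sqrt\Delta$, and this is the conjecture of Caro, Lauri and Zarb: for every $k\ge2$ there is a constant $g(k)$ such that from every graph $G$ with maximum degree $\Delta$ one can remove at most $g(k)\sqrt\Delta$ vertices so that the remaining graph $H$ has at least $k$ vertices of degree $\Delta(H)$. A graph with fewer than $k$ vertices never wins, so $G$ is assumed to have at least $k+g(k)\sqrt\Delta$ vertices. The problem is taken from António Girão and Kamil Popielarz, "Large induced subgraphs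 with $k$ vertices of almost maximum degree", arXiv:1705.08998 (2017). We shall prove that the conjecture is true. Write $R(k,k)$ for the Ramsey number.

**Theorem 1.** For every $k\ge 2$ there is $g(k)$ such that every graph $G$ with maximum degree $\Delta$ and at least $k+g(k)\sqrt\Delta$ vertices has a winning set of size at most $g(k)\sqrt\Delta$.

**Theorem 2.** For all $k\ge2$, $s\ge 0$ there is $c(k,s)$ such that every graph $G$ having at least $R(k,k)$ vertices of degree $\ge\Delta(G)-s$ has a winning set of size at most $c(k,s)$.

**Theorem 3.** (a) For $\Delta\ge\max(4,k^2)$ there are graphs of maximum degree $\Delta$ with arbitrarily many vertices, all of whose winning sets have size $\ge \frac k5\sqrt\Delta$. So the order $\sqrt\Delta$ is optimal for every $k$, and $g(k)\ge k/5$.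

(b) Let $k=2$, $\Delta\ge1$, $p_t=\binom{t+1}2$, and let $t\ge 0$ be maximal with $p_t+1\le\Delta$. Every graph with maximum degree $\Delta$ and at least $t+2$ vertices has a winning set of size $\le t$, and $t$ is best possible for every $\Delta$. So the optimal constant for $k=2$ is asymptotically $\sqrt2$.

Theorem 2 says that the first guess becomes correct once enough vertices are already within a constant of the maximum. The number $R(k,k)$ there cannot simply be replaced by $k$: let $k=3$, $s=1$ and let $G$ be the path with three vertices. All three degrees $1,2,1$ are at least $\Delta(G)-1$, but $\emptyset$ is not winning and any deletion leaves fewer than three vertices. The constant in Theorem 2 will come from a compactness argument, so $g(k)$ is not explicit.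

## Two vertices solved exactly, and stars for every $k$

We prove Theorem 3 first. It needs no tools, and its proof for $k=2$ is the argument one would like to generalize.

**Step 1: upper bound in (b).** The purpose is to see that removing the top vertex greedily forces the degrees down fast. By maximality of $t$, $\Delta\le p_{t+1}$. Suppose no winning set of size $\le t$ exists. Let $G_0=G$ and let $G_{i+1}$ arise from $G_i$ by deleting a vertex of maximum degree, $0\le i<t$. Each $G_i$ with $i\le t$ has at least two vertices. The $i$ vertices deleted so far are not a winning set, so $G_i$ has a unique vertex $v$ of maximum degree $D_i$. Let $w$ be a vertex of second largest degree $D_i-\delta_i$, $\delta_i\ge1$. Whether or not $v,w$ are adjacent,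
$$|N(v)\setminus\{w\}|-|N(w)\setminus\{v\}|=\delta_i,$$
so $|N(v)\setminus N[w]|\ge\delta_i$. Delete $\delta_i$ vertices of $N(v)\setminus N[w]$ from $G_i$. Then $v$ and $w$ both have degree $D_i-\delta_i$, and no other vertex has larger degree. So $G$ has a winning set of size $i+\delta_i$, hence $i+\delta_i\ge t+1$. After deleting $v$ instead, all degrees are at most $D_i-\delta_i$, that is, $D_{i+1}\le D_i-\delta_i$. Therefore
$$D_t\le\Delta-\sum_{i<t}(t+1-i)=\Delta-p_{t+1}+1\le 1 .$$
But a graph with at least two vertices and a unique vertex of maximum degree has maximum degree at least $2$: at maximum degree $0$ all vertices tie, and at maximum degree $1$ the two ends of an edge tie. So $D_t\ge2$, a contradiction.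

**Step 2: lower bound in (b).** The purpose is to check the pattern of the examples $(4,2)$ and $(7,4,2)$ in general. For $t=0$ there is nothing to prove. Let $t\ge 1$. Take disjoint stars with center degrees $d_0=\Delta\ge p_t+1$ and $d_i=p_{t-i}+1$ for $1\le i\le t-1$ (all are $\ge2$), plus arbitrarily many isolated vertices. Let $X$ be winning, $D=\Delta(G-X)$. If $D\le1$, each of the $t$ stars loses a vertex, so $|X|\ge t$. If $D\ge2$, two centers with indices $i<l$ have degree $D\le d_l$. Star $i$ loses at least $d_i-d_l\ge d_{l-1}-d_l\ge p_{t-l+1}-p_{t-l}=t-l+1$ vertices. Each of the other $l-1$ stars with index $i'<l$ has $d_{i'}>d_l\ge D$ and loses at least one vertex. So $|X|\ge(t-l+1)+(l-1)=t$. Since $t\sim\sqrt{2\Delta}$, part (b) is proved.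

**Step 3: part (a).** The purpose is a star example that charges for $k$ centers at once; here equally spaced degrees are enough. Let $a=\lceil\sqrt{2\Delta}/k\rceil$ and $m=\lfloor(\Delta-2)/a\rfloor$. Let $G$ be the disjoint union of stars with centers of degree $d_i=\Delta-ia\ge2$ ($0\le i\le m$) and arbitrarily many isolated vertices. Let $X$ be winning, $D=\Delta(G-X)$. If $D\ge2$, all vertices of degree $D$ in $G-X$ are centers, so $k$ centers with indices $i_1<\dots<i_k$ have degree $D\le d_{i_k}$, and
$$|X|\ge\sum_{l}(d_{i_l}-d_{i_k})\ge a\binom k2\ge\frac{\sqrt{2\Delta}\,(k-1)}2\ge\frac{\sqrt2}4k\sqrt\Delta\ge \frac k5\sqrt\Delta,$$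
using $k-1\ge k/2$. If $D\le1$, each star loses a vertex, so $|X|\ge m+1>(\Delta-2)/a$. As $\Delta\ge k^2$, we have $\sqrt{2\Delta}/k\ge\sqrt2$, so $1\le\frac1{\sqrt2}\cdot\sqrt{2\Delta}/k$ and
$$a\le\Big(1+\frac1{\sqrt2}\Big)\frac{\sqrt{2\Delta}}k=(\sqrt2+1)\frac{\sqrt\Delta}k .$$
Also $\Delta-2\ge\Delta/2$ because $\Delta\ge4$. Thus $|X|\ge\frac{k\sqrt\Delta}{2(\sqrt2+1)}\ge\frac k5\sqrt\Delta$. $\square$

## Three vertices: the overtaking problem

Let us try to copy Step 1 for $k=3$. There, $v$ was lowered to the degree of $w$ while $w$ was untouched, so nobody could overtake. With three vertices this is no longer possible in general. Let $a\ge5$, let $A$ be a set of $a$ vertices, $x\in A$, and let $p,q$ be two further vertices. Join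
$$v_1\text{ to }A\cup\{p,q\},\qquad v_2\text{ to }(A\setminus\{x\})\cup\{p,q\},\qquad v_3\text{ to }A .$$
The degrees of $v_1,v_2,v_3$ are $a+2,a+1,a$, and all other degrees are at most $3$. Suppose we want $v_1,v_2,v_3$ themselves to tie, and delete $i$ of $p,q$, $l$ vertices of $A\setminus\{x\}$, and $e\in\{0,1\}$ copies of $x$. The new degrees are $a+2-i-l-e$, $a+1-i-l$, $a-l-e$. Equality of the first two forces $e=1$, and equality of the first and third forces $i=2$. So the common degree is $a-1-l<a$: the lowest of the three must go down as well. If the graph also contains disjoint stars with $a$ leaves, their centers now have larger degree than $v_1,v_2,v_3$. With $n\ge2$ such stars, repairing all of them costs $n$. (The graph does have a small winning set: delete $v_1$ and $v_2$. But then other vertices are tied, and no rule for choosing them is in sight.)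

So the sensible first approach runs as follows. By pigeonhole find $R(k,k)$ consecutive vertices in the degree order whose degrees spread over only $O(\sqrt\Delta)$, with only $O(\sqrt\Delta)$ vertices above them; delete those above; choose a clique or an independent set of size $k$ among them by Ramsey; equalize its degrees, which costs $O(\sqrt\Delta)$ by the type-counting argument of the next section. It stops working exactly here: the equalized vertices have lost up to $O(\sqrt\Delta)$ in degree, and an unbounded number of other vertices may have overtaken them.

The proof gets around this in two phases. Phase one spends $O(\sqrt\Delta)$ deletions only to bring $R(k,k)$ vertices into a window of constant width below the maximum, stopping at the first moment when another vertex comes near the top. Phase two is Theorem 2: from a constant window, constantly many deletions suffice. Phase two contains the real fight with overtaking.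

## Gordan's lemma and equalizing $k$ degrees

**Gordan's lemma.** The monoid of solutions in $\mathbb N^d$ of a homogeneous system of linear equations with integer coefficients is finitely generated. ($\mathbb N$ contains $0$.)

Example: the solutions of $x_1+x_2=2x_3$ in $\mathbb N^3$ are generated by $(2,0,1),(0,2,1),(1,1,1)$, since $x_1,x_2$ are both even or both odd.

We use it as follows. Suppose some coordinates measure an "error". Write a solution as a sum of generators. At most as many generators carry a nonzero error as the total error, and each generator has bounded size. So removing boundedly many units per unit of error leaves a solution with error $0$.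

In the next lemma think of $k$ vertices $1,\dots,k$, of $n_\tau$ as the number of outside vertices whose neighborhood among them is exactly $\tau$ (the type of the outside vertex), and of $x_\tau$ as the number of vertices of type $\tau$ to delete.

**Lemma 4.** For all $k,b$ there is $C(k,b)$ such that: if $n\in\mathbb N^{2^{[k]}}$ and the numbers $s_i=\sum_{\tau\ni i}n_\tau$ ($i\in[k]$) differ pairwise by at most $b$, then there is $x\in\mathbb N^{2^{[k]}}$ with $x\le n$, $\sum_\tau x_\tau\le C(k,b)$, and $\sum_{\tau\ni i}(n_\tau-x_\tau)$ independent of $i$.

*Proof.* The set of $(x,\delta)\in\mathbb N^{2^{[k]}}\times\mathbb N^k$ for which $\sum_{\tau\ni i}x_\tau-\delta_i$ is independent of $i$ is the solution set of a homogeneous integer system, so it is a finitely generated monoid. It contains $(n,\delta)$ with $\delta_i=s_i-\min_l s_l\in[0,b]$. Write $(n,\delta)$ as a sum of generators, and let $x$ be the sum of the $x$-parts of those generators in the sum (with multiplicity) that have nonzero $\delta$-part. There are at most $\sum_i\delta_i\le kb$ of them, so $\sum_\tau x_\tau$ is bounded in terms of $k,b$. The remaining generators sum to $(n-x,0)$. So $x\le n$,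 and $(n-x,0)$ lies in the monoid, which is the claim. $\square$

## From spread $\sqrt\Delta$ to a constant window

The next lemma adds one vertex to a set $F$ that is already within a constant of the maximum. The set $Y$ is a reserve of $r$ vertices within $h$ of the maximum.

**Lemma 5.** For all $r,b$ there are $\alpha,b'$ such that: let $H$ be a graph, $Y\subseteq V(H)$, $|Y|=r$, $F\subseteq V(H)$, $1\le |F|<r$; all degrees in $F$ are $\ge\Delta(H)-b$ and all degrees in $Y$ are $\ge\Delta(H)-h$ ($h\ge0$). Then there is $X\subseteq V(H)\setminus(F\cup Y)$, $|X|\le\alpha(h+1)$, and $z\notin F\cup X$ such that all vertices of $F\cup\{z\}$ have degree $\ge\Delta(H-X)-b'$ in $H-X$.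

*Proof.* **Step 1: set up a monoid.** We want to lower $F$ toward a vertex of $Y$ without creating differences inside $F$. Let $B=F\cup Y$, $|B|\le 2r$; we never delete from $B$. For $z\in B$ let $d^*(z)$ be the number of neighbors of $z$ outside $B$, so $\deg z-2r\le d^*(z)\le\deg z$. Pick $v\in Y\setminus F$ and let $\mu=\min_F d^*$.

If $d^*(v)\ge\mu$, then $\deg v\ge\mu\ge\Delta(H)-b-2r$, and $X=\emptyset$, $z=v$ work with any $b'\ge b+2r$.

Otherwise put $\delta=\mu-d^*(v)$ and $\varepsilon_f=d^*(f)-\mu$ for $f\in F$. Since $\mu\le\Delta(H)$ and $d^*(v)\ge\Delta(H)-h-2r$, we have $1\le\delta\le h+2r$; since $d^*(f)\le\Delta(H)$ and $\mu\ge\Delta(H)-b-2r$, we have $0\le\varepsilon_f\le b+2r$. For $\tau\subseteq F\cup\{v\}$ let $n_\tau$ be the number of $u\notin B$ with $N(u)\cap(F\cup\{v\})=\tau$. Then $(n,\varepsilon,\delta)$ lies in the monoid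
$$\Big\{(x,\varepsilon,\delta)\ge0:\ \sum_{\tau\ni f}x_\tau-\sum_{\tau\ni v}x_\tau=\varepsilon_f+\delta\ \text{ for all } f\in F\Big\},$$
which is finitely generated. Let $C=C(r)\ge1$ bound $\sum_\tau x_\tau$ over all generators, for all sizes $|F|<r$. Fix an expression of $(n,\varepsilon,\delta)$ as a sum of generators.

**Step 2: make $d^*$ constant on $F$.** Delete, outside $B$, vertices of the types prescribed by the $x$-parts of all generators in the sum with nonzero $\varepsilon$-part. There are at most $\sum_f\varepsilon_f\le r(b+2r)$ of these, so this takes at most $c_1=Cr(b+2r)$ deletions. The remaining data have the form $(n,0,\delta)$ with new $n,\delta$, and they are a sum of the remaining generators, so they lie in the monoid. Thus $d^*$ is now constant on $F$.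

**Step 3: lower $F$ toward $v$, and stop early.** One after another, delete the vertices prescribed by the generators with $\varepsilon$-part $0$ and $\delta$-part $\ge1$; there are at most $h+2r$ of them. After each one the remaining data lie in the monoid with $\varepsilon=0$, so $d^*$ is constant on $F$. After all of them $\delta=0$, and $d^*(v)$ equals that constant. Let $\mu_{\rm cur}$ be the current constant value of $d^*$ on $F$. Check after Step 2 and after each generator of Step 3, and stop at the first moment when some $z\notin F$ of the current graph has
$$\deg z\ge\mu_{\rm cur}-C .$$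
This happens at the latest at the end, with $z=v$.

**Step 4: verify the window.** If we stop right after Step 2, the current maximum degree is $\le\Delta(H)$, the degrees in $F$ are $\ge\Delta(H)-b-c_1$, and $\mu_{\rm cur}\ge\Delta(H)-b-2r-c_1$, so $\deg z\ge\Delta(H)-b-c_1-2r-C$. If we stop later, then before the last generator every $z'\notin F$ had degree $<\mu_{\rm prev}-C\le\mu_{\rm cur}$, because one generator deletes at most $C$ vertices. So nobody outside $F$ has overtaken: the current maximum degree is attained in $F$ and is $\le\mu_{\rm cur}+2r$, while the degrees in $F$ are $\ge\mu_{\rm cur}$ and $\deg z\ge\mu_{\rm cur}-C$. In all cases $b'=b+c_1+2r+C$ works. The total cost is at most $c_1+C(h+2r)\le\alpha(h+1)$ with $\alpha=c_1+C(2r+1)$. $\square$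

The stopping rule is the point: we do not insist on reaching $v$. If somebody else comes near the top first, that vertex is the one we add.

**Proposition 6.** For every $r\ge1$ there are $a,b$ such that every $G$ with $\Delta=\Delta(G)\ge1$ and $|V(G)|\ge2r\sqrt\Delta$ has a set $X$, $|X|\le a\sqrt\Delta$, such that $G-X$ has at least $r$ vertices of degree $\ge\Delta(G-X)-b$.

*Proof.* **Step 1: find the reserve $Y$ by pigeonhole.** Let $w=\lceil\sqrt\Delta\rceil\le2\sqrt\Delta$, so $|V(G)|\ge wr$. Let $d_1\ge d_2\ge\cdots$ be the degrees of the vertices $x_1,x_2,\dots$. Since $d_{(i+1)r}\ge d_{1+(i+1)r}$, the following sum telescopes to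
$$\sum_{0\le i<w}\big(d_{1+ir}-d_{(i+1)r}\big)\le d_1\le\Delta\le w^2 ,$$
so some $i<w$ has $d_{1+ir}-d_{(i+1)r}\le w$. Delete $x_1,\dots,x_{ir}$, fewer than $wr$ vertices. In the remaining graph the maximum degree is at most $d_{1+ir}$, and the $r$ vertices of $Y=\{x_{1+ir},\dots,x_{(i+1)r}\}$ have degrees at least $d_{(i+1)r}-ir\ge d_{1+ir}-(r+1)w$.

**Step 2: grow $F$.** Start with $F$ consisting of one vertex of maximum degree, $b_1=0$ and $h_1=(r+1)w$, and apply Lemma 5 $r-1$ times. The set $Y$ is never touched, and each application enlarges $F$ by one vertex. If the $i$-th application uses $(b_i,h_i)$ and has constants $\alpha_i,b_{i+1}$, then $\alpha_i$ and $b_{i+1}$ depend only on $r$ and $b_i$, hence only on $r$. Degrees in $Y$ drop by at most $\alpha_i(h_i+1)$ and the maximum degree does not grow, so $h_{i+1}=h_i+\alpha_i(h_i+1)$ is allowed; that is, $h_{i+1}+1=(1+\alpha_i)(h_i+1)-0$. Thus all $h_i+1$ are at most a constant depending on $r$ times $h_1+1\le(r+2)w\le2(r+2)\sqrt\Delta$, and so are all costs. At the end $|F|=r$ and $b=b_r$ depends only on $r$. $\square$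

**Theorem 2 implies Theorem 1.** If $\Delta=0$, then $X=\emptyset$ wins, as $G$ has at least $k$ vertices. Let $\Delta\ge1$, $r=R(k,k)$, take $a,b$ from Proposition 6, and put $g(k)=\max(2r,\,a+c(k,b))$. As $|V(G)|\ge g(k)\sqrt\Delta\ge 2r\sqrt\Delta$, Proposition 6 applies. Then apply Theorem 2 with $s=b$ to the resulting graph. The total cost is $\le a\sqrt\Delta+c(k,b)\le g(k)\sqrt\Delta$. $\square$

From now on we prove Theorem 2.

## Ultraproducts of graphs with no small winning set

In phase two we shall say "boundedly many" very often, with bounds depending on earlier bounds. An ultraproduct turns "bounded" into "finite".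

Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$: a family of subsets of $\mathbb N$ closed under intersections and supersets, containing no finite set, and containing $A$ or $\mathbb N\setminus A$ for every $A\subseteq\mathbb N$. Given graphs $G_c$ ($c\in\mathbb N$), their ultraproduct $\mathbb G$ has as vertices the classes $[v_c]$ of sequences with $v_c\in V(G_c)$, two sequences being identified if they agree for a set of indices $c$ in $\mathcal U$; $[v_c]$ and $[w_c]$ are adjacent if $v_cw_c\in E(G_c)$ for a set of $c$ in $\mathcal U$. In the same way one forms ${}^*\mathbb N$ and ${}^*\mathbb Z$ from sequences of integers.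

**Definition (internal, finite, infinite).** An internal set of vertices, or internal function, is one represented by a sequence of sets $A_c\subseteq V(G_c)$, or functions. An internal set has a size $|[A_c]|=[|A_c|]\in{}^*\mathbb N$. "Finite" means of standard finite size, or a standard integer; "infinite" means not finite. $O(1)$ denotes an element of ${}^*\mathbb Z$ bounded in absolute value by a standard integer.

By **Łoś's theorem** a statement about finite graphs, their vertices, subsets, functions and sizes holds in $\mathbb G$ for internal objects if and only if it holds in $G_c$ for a set of $c$ in $\mathcal U$. So all statements about finite graphs transfer to $\mathbb G$ and its internal subsets and functions. In particular, an internal function from a nonempty internal set of vertices to ${}^*\mathbb N$ attains its maximum. Finite sets of vertices are internal. If an infinite internal set is a union of finitely many internal sets, one of them is infinite.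

Example: let $G_c$ be the path with $c$ vertices ($c\ge1$). Then $\mathbb G$ has $[c]$ vertices, an infinite element of ${}^*\mathbb N$. The set of vertices at finite distance from the first vertex is not internal: the distance would attain a maximum $d$ on it, but $d+1$ is also finite and is attained.

Now fix $k\ge 2$ and put $j=R(k,k)$. For a graph $G$ let $N_\gamma(G)$ be the number of vertices of degree $\ge\Delta(G)-\gamma$ (and $0$ if $G$ has no vertices). For the star with $d\ge 2$ leaves, $N_0=\dots=N_{d-2}=1$ and $N_{d-1}=d+1$. Let $\mathcal F_c$ be the class of graphs with no winning set of size $\le c$. If $G\in\mathcal F_c$ and $|X|\le c$, then $G-X\in\mathcal F_{c-|X|}$, because a winning set for $G-X$ together with $X$ is winning for $G$. Put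
$$f_c(\gamma)=\sup_{G\in\mathcal F_c}N_\gamma(G)\in\mathbb N\cup\{\infty\},\qquad f(\gamma)=\lim_{c}f_c(\gamma).$$
The limit exists because $f_c(\gamma)$ is nonincreasing in $c$. (The one-vertex graph has no winning set at all, so $\mathcal F_c\ne\emptyset$.) If $f(\gamma)<\infty$, then $f_c(\gamma)=f(\gamma)$ for all large $c$; if $f(\gamma)=\infty$, then $f_c(\gamma)=\infty$ for all $c$. Since $X=\emptyset$ is not winning for $G\in\mathcal F_c$, we have $f(0)\le k-1$.

Suppose $G_c\in\mathcal F_c$ for all $c$, and form $\mathbb G$. Then:

* **(W)** no finite $X\subseteq V(\mathbb G)$ is winning for $\mathbb G$;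
* **(N)** if $f(\gamma)<\infty$, then $N_\gamma(\mathbb G-X)\le f(\gamma)$ for every finite $X$.

Indeed, let $X=[X_c]$ with $|X_c|=r$. For $c\ge r$ the set $X_c$ is not winning for $G_c$, and Łoś's theorem gives (W). For (N), let $f_c(\gamma)=f(\gamma)$ for all $c\ge c_0$. For $c\ge c_0+r$ we have $G_c-X_c\in\mathcal F_{c-r}$, so $N_\gamma(G_c-X_c)\le f_{c-r}(\gamma)=f(\gamma)$; apply Łoś's theorem again.

## Only finitely many vertices lie within a constant of the maximum

**Proposition 7.** $f(\gamma)<\infty$ for all $\gamma\in\mathbb N$.

Here is the plan. If the proposition fails, we get an infinite set $L$ of vertices at depth exactly $\gamma$ below the maximum, while the window of width $\gamma-1$ never contains more than $m$ vertices. The few vertices above $L$ cannot all be lowered while infinitely many vertices of $L$ are kept, since then $L$ would enter the smaller window. So we get stuck, and being stuck means that every neighbor of a tall vertex sees almost all of $L$. A count then shows that a typical $v\in L$ misses a vertex $u_v$ that is adjacent to all tall vertices. Deleting $u_v$ lowers the tall vertices and almost all of $L$, but not $v$: relative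 to $L$, the vertex $v$ rises by one. Doing this for $m+1$ vertices $v$ puts $m+1$ vertices into the small window. What has to be prevented is that other vertices rise too far on this occasion; this is again the overtaking problem, and the properties $P_r$ below control it.

**Step 1: the infinite level.** Suppose the proposition fails, and let $\gamma$ be minimal with $f(\gamma)=\infty$; then $\gamma\ge1$. Let $m=f(\gamma-1)<\infty$. For each $c$ choose $G_c\in\mathcal F_c$ with $N_\gamma(G_c)\ge c$, and form $\mathbb G$. By (N),

* **(A)** $N_{\gamma-1}(\mathbb G-X)\le m$ for all finite $X$.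

Since $N_\gamma(\mathbb G)\ge[c]$ is infinite, infinitely many vertices have degree exactly $\Delta(\mathbb G)-\gamma$.

**Definition (configuration, height).** A configuration is $(H,\ell,L)$ with $H=\mathbb G-X$, $X$ finite, $\Delta(H)\le\ell+\gamma$, and $L$ an infinite internal set of vertices of degree $\ell$ in $H$. The height of $y\in V(H)$ is $a(y)=\deg_H(y)-\ell$. Put $T=\{y:a(y)\ge1\}$.

Configurations exist: take $X=\emptyset$, $\ell=\Delta(\mathbb G)-\gamma$. In every configuration $\Delta(H)=\ell+\gamma$ exactly, since otherwise all of $L$ would have degree $\ge\Delta(H)-(\gamma-1)$, against (A). So $T\neq\emptyset$. The vertices of $T$ have degree $\ge\ell+1=\Delta(H)-(\gamma-1)$, so $|T|\le m$ by (A). Also $L\cap T=\emptyset$.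

**Definition (fat, thin, saturated).** Call $x$ fat if $L\setminus N[x]$ is infinite, otherwise thin. Call $y$ saturated if all $x\in N[y]$ are thin. If $x$ is fat, the fat deletion of $x$ replaces $(H,\ell,L)$ by $(H-x,\ell,L\setminus N[x])$.

To see the words, take any graph with a set $L$. If $L$ is independent and $t$ is adjacent to all of $L$, then $t$ is thin, but each $v\in L$ misses $L\setminus\{v\}$ and is fat, so $t$ is not saturated. If $L\cup\{t\}$ is a clique that forms a component, all its vertices are thin and saturated.

A fat deletion yields a configuration, because vertices of $L\setminus N[x]$ keep their degree $\ell$; heights do not increase. If $y$ is saturated and $x$ is fat, then $x\notin N[y]$, so the fat deletion of $x$ keeps $y$ and its height. More generally, deleting vertices other than $y$ and replacing $L$ by a subset keeps $y$ saturated, since $N[y]$ shrinks and thin vertices stay thin.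

**Step 2: get stuck.** This step lowers tall vertices as long as possible. While some $y\in T$ is unsaturated, fat-delete a fat $x\in N[y]$. Then $y$ is deleted or its height drops, so each time the finite nonnegative integer $\sum_{y\in T}a(y)$ gets smaller. So this process, called saturating, stops after finitely many deletions at a configuration in which all of $T$ is saturated: a saturated configuration. Vertices of $T$ that were saturated at some moment remain in $T$ with unchanged height. Choose a saturated configuration with $\sigma=|T|$ maximum; $1\le\sigma\le m$. Let $C_T=\bigcap_{t\in T}N(t)$; note $C_T\cap T=\emptyset$, as $t\notin N(t)$.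

**Step 3: the witnesses $u_v$.** Now we cash in on being stuck.

**Claim 8.** For all $v$ in some infinite internal subset of $L$ there is $u_v\in C_T$ with $u_v\notin N[v]$.

*Proof.* Let $b$ be the maximum of $|L\setminus N[u]|$ over the internal set of all $u\in\bigcup_{t\in T}N[t]$. It is attained at some $u$, which is thin, so $b$ is finite. Let $L_1=L\cap C_T$. As $L\cap T=\emptyset$,
$$|L\setminus L_1|\le\sum_{t\in T}|L\setminus N[t]|\le b\sigma,$$
so $L_1$ is infinite. Let $P=\bigcup_{t\in T}N(t)\setminus(C_T\cup T)$. For $v\in L_1$ put $n(v)=|C_T\setminus N[v]|$; we must show $n(v)>0$ for most $v$.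

Let $v\in L_1$ and $t\in T$. As $t\sim v$ and $\deg v=\ell$,
$$a(t)=\deg t-\deg v=|N(t)\setminus N[v]|-|N(v)\setminus N[t]| .$$
We compute the first term. We have $N(t)\subseteq C_T\cup T\cup P$, $C_T\subseteq N(t)$, $T\subseteq N(v)$ and $v\notin P$, both of the last because $v\in C_T$. Since $C_T$ and $P$ are disjoint, $|N(t)\setminus N[v]|=n(v)+|(P\cap N(t))\setminus N(v)|$. For the second term, $t\notin P$ gives
$$|N(v)\setminus N[t]|\ge|(P\setminus N(t))\cap N(v)|=|P\setminus N(t)|-|(P\setminus N(t))\setminus N(v)| .$$
Combining the three displays,
$$n(v)\ge a(t)+|P\setminus N(t)|-|P\setminus N(v)| .\tag{1}$$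
Each element of $P$ is outside $N(t)$ for some $t\in T$, so we can choose $t$ with $|P\setminus N(t)|\ge|P|/\sigma$. As $a(t)\ge1$,
$$n(v)\ge1+\frac{|P|}\sigma-|P\setminus N(v)|\qquad\text{for all }v\in L_1 .$$
Since $L_1\subseteq C_T$, we have $P\cap L_1=\emptyset$; and $P\subseteq\bigcup_TN[t]$. So each $p\in P$ satisfies $|L_1\setminus N(p)|=|L_1\setminus N[p]|\le b$, and double counting gives $\sum_{v\in L_1}|P\setminus N(v)|\le b|P|$. The number $\beta$ of $v\in L_1$ with $|P\setminus N(v)|\ge1+|P|/\sigma$ therefore satisfies $\beta(1+|P|/\sigma)\le b|P|$, so $\beta\le b\sigma$ is finite. All other $v\in L_1$ have $n(v)>0$. $\square$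

Choose $v\mapsto u_v$ internally. Each $u\in C_T$ is the value at most $b$ times, since $u_v=u$ implies $v\in L\setminus N[u]$. So we may pass to an infinite internal set on which the $u_v$ are distinct. We also want $u_v\notin L$. The digraph with arcs $v\to u_v$ has out-degree $\le1$, so every subgraph of its underlying graph has at most as many edges as vertices, hence a vertex of degree $\le2$; so the underlying graph is $3$-colorable (by transfer), and one color class contains infinitely many of our $v$. Since $u_v\ne v$ and $u_v$ has a color different from that of $v$, restricting to the $v$ in this class gives an infinite internal set, again called $L$, with $u_v\notin L$ for all $v\in L$.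

**Definition (system).** A system is a saturated configuration with the present $T$, together with an internal injective map $v\mapsto u_v\in C_T\setminus L$ on $L$ with $u_v\notin N[v]$.

In a system, if $x$ is fat, then $x\notin N[t]$ for all $t\in T$. So $x\notin T$, $x\ne u_v$ for all $v$ (as $u_v\in C_T$), and the degrees in $T$ do not change when $x$ is deleted. Hence fat deletions, and shrinking $L$ to an infinite internal subset, produce systems with the same $T$ and the same heights on $T$.

**Step 4: who rises, and by how much.** For a vertex $y$ let $I_y=\{v\in L:u_v\notin N[y]\}$: deleting $u_v$ raises $y$ relative to $L$ exactly when $v\in I_y$. For $r\ge1$ let $P_r$ be the property: every $y\notin T$ with $a(y)=1-r$ has $|I_y|\le r$. In words, a vertex outside $T$ at depth $r-1$ below the level can be raised at most $r$ times, so at most to height $1$.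

**Claim 9.** Let a system satisfy $P_1,\dots,P_{r-1}$, and let $J\subseteq L$, $|J|\le r$ ($r\ge1$ finite). Deleting $\{u_v:v\in J\}$ gives a configuration with level $\ell-|J|$ and infinite set $L\cap\bigcap_{v\in J}N(u_v)$, in which every surviving $y$ has height $a(y)+|J\cap I_y|$; $T$ survives with unchanged heights and all other vertices have height $\le1$. In particular at most $m$ vertices have height $\ge1$.

*Proof.* A surviving $y$ is different from all deleted $u_v$, and the $u_v$ are distinct, so $y$ loses exactly $|J|-|J\cap I_y|$ neighbors. Relative to the level $\ell-|J|$ this is the height formula. For $t\in T$ we have $u_v\in C_T\subseteq N(t)$, so $I_t=\emptyset$; and $t$ survives as $C_T\cap T=\emptyset$. Let $y\notin T$ survive, $a(y)=1-q$ with $q\ge1$. If $q<r$, then $|I_y|\le q$ by $P_q$, and the new height is $\le1$. If $q\ge r$, it is $\le1-q+r\le1$. All $u_v$ are thin (they lie in $N[t]$ for $t\in T$, and $t$ is saturated) and not in $L$, so each $L\setminus N(u_v)$ is finite. Thus $L\cap\bigcap_{v\in J}N(u_v)$ is infinite, survives, and consists of vertices of degree $\ell-|J|$. As $\gamma\ge1$, the maximum height is still $\le\gamma$,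 so this is a configuration. In every configuration at most $m$ vertices have height $\ge1$. $\square$

**Step 5: obtain the properties $P_r$ one by one.**

**Claim 10.** From a system with $P_1,\dots,P_{r-1}$ one gets, by finitely many fat deletions and shrinkings of $L$, a system with $P_1,\dots,P_r$.

*Proof.* First, *shrinkings of $L$ and fat deletions preserve $P_1,\dots,P_{r-1}$.* This is clear for shrinking. For the fat deletion of $x$, note $x\ne u_v$, so $I_y$ only gets intersected with the new $L$. Let $y\notin T$ have height $1-q$ afterwards, $1\le q\le r-1$. If it had height $1-q$ before, then $|I_y|\le q$ by $P_q$. Otherwise it had height $1-(q-1)$ before. If $q\ge2$, then $|I_y|\le q-1$ by $P_{q-1}$. If $q=1$, then $y\in T$ before, which is impossible as $T$ does not change.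

Next, for $J\subseteq L$ with $|J|=r$ let
$$W_J=\{y\notin T:\ a(y)=1-r,\ J\subseteq I_y\}.$$
If $y\in W_J$, then $y\ne u_v$ for $v\in J$, so $y$ survives the deletion of $\{u_v:v\in J\}$ and has height $1$ afterwards. By Claim 9, $|W_J|\le m$.

Now color an $(r+1)$-subset of $L$ red if it is contained in $I_y$ for some $y\notin T$ with $a(y)=1-r$, otherwise blue. This coloring is internal. The finite Ramsey theorem says that every $2$-coloring of the $(r+1)$-subsets of an $n$-set has a homogeneous set of size $\rho(n)$, where $\rho(n)\to\infty$. By transfer there is an infinite internal homogeneous set $L'\subseteq L$.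

If $L'$ is blue, shrink $L$ to $L'$; then no $I_y$ in question contains $r+1$ elements, that is, $P_r$ holds.

If $L'$ is red, fix $J\subseteq L'$ with $|J|=r$. For each $v\in L'\setminus J$ the set $J\cup\{v\}$ lies in $I_y$ for some $y\in W_J$. As $|W_J|\le m$ is finite, some $y\in W_J$ has $I_y\cap L'$ infinite. Shrink $L$ to $I_y\cap L'$. Now $L\subseteq I_y$, $y\notin T$, $a(y)=1-r$. There are two cases.

Suppose $y$ is saturated. Delete $\{u_v:v\in J'\}$ for some $J'\subseteq L$ with $|J'|=r$. By Claim 9 we get a configuration where $T$ has unchanged heights and $y$, which survives since $u_v\notin N[y]$, has height $1-r+r=1$. All of $T\cup\{y\}$ is still saturated. Saturating now yields a saturated configuration with at least $\sigma+1$ vertices of positive height, contradicting the choice of $\sigma$.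

Suppose $y$ is unsaturated. Fat-delete a fat $x\in N[y]$. Before this, $y\in W_J$ for every $r$-set $J\subseteq L$. Afterwards $y$ is deleted or has height $-r$, so every $W_J$ (with $J$ in the new $L$, $|J|=r$) has lost $y$. No $W_J$ gains an element: a vertex newly at height $1-r$ came from height $2-r=1-(r-1)$; if $r\ge2$ it has $|I|\le r-1<|J|$ by $P_{r-1}$, and if $r=1$ it came from $T$, which is impossible. So $\max_J|W_J|$, which is at most $m$, strictly decreases.

Repeat the procedure from the coloring on; shrinking never increases $\max_J|W_J|$. After at most $m$ repetitions either $P_r$ holds or all $W_J$ are empty. In the latter case $P_r$ holds as well, since a vertex $y\notin T$ with $a(y)=1-r$ and $|I_y|\ge r+1$ would lie in $W_J$ for any $r$-set $J\subseteq I_y$. $\square$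

**Step 6: raise $m+1$ vertices at once.** Apply Claim 10 $m+1$ times to get a system with $P_1,\dots,P_{m+1}$. Take $J\subseteq L$, $|J|=m+1$, and delete $\{u_v:v\in J\}$. Each $v\in J$ survives (as no $u_w$ lies in $L$), has height $0$ before, and satisfies $v\in I_v$ because $u_v\notin N[v]$. By $P_1$, $|I_v|\le1$, so $I_v=\{v\}$, and the new height of $v$ is $0+1=1$. So at least $m+1$ vertices have height $\ge1$, contradicting Claim 9. This proves Proposition 7. $\square$

## Neighborhoods up to finite sets

Suppose Theorem 2 fails for $(k,s)$. Then for each $c$ there is $G_c\in\mathcal F_c$ with $N_s(G_c)\ge j=R(k,k)$. Form $\mathbb G$ and let $\Delta=\Delta(\mathbb G)$. By (W), (N) and Proposition 7: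

* **(B1)** for every finite $X$, fewer than $k$ vertices of $\mathbb G-X$ have maximum degree;
* **(B2)** $N_\gamma(\mathbb G-X)$ is finite for all $\gamma\in\mathbb N$ and all finite $X$.

Let $V=\{v:\Delta-\deg v\text{ is finite}\}$; then $|V|\ge j$. If $X$ is finite and $V\not\subseteq X$, then $\Delta(\mathbb G-X)=\Delta+O(1)$, and the vertices of $\mathbb G-X$ whose degree is within $O(1)$ of the maximum are exactly those of $V\setminus X$. All neighborhoods are taken in $\mathbb G$ unless indicated; finite deletions change them by finite sets. Write $N(F)=\bigcup_{v\in F}N(v)$, and $A\subseteq^*B$ if $A\setminus B$ is finite. A vertex set is homogeneous if it is a clique or an independent set.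

**Definition ($K(F)$ and $M(F)$).** For a nonempty finite $F\subseteq V$ put
$$K(F)=\{y\in V:N(y)\subseteq^*N(F)\},\qquad M(F)=|N(F)|-\Delta .$$

Example of the notation: let $\Omega$ be an internal set of infinite size with disjoint internal subsets $Z_1,\dots,Z_p$, all of the same infinite size $M$, $p\ge3$ finite. Join $v_i$ to $\Omega\setminus Z_i$, with no other edges. Then $\Delta=|\Omega|-M$ is infinite, the vertices of $\Omega$ have degree at most $p$, and $V=\{v_1,\dots,v_p\}$. Here $K(\{v_1\})=\{v_1\}$ and $M(\{v_1\})=0$, while $N(\{v_1,v_2\})=\Omega$, so $K(\{v_1,v_2\})=V$ and $M(\{v_1,v_2\})=M$.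

Clearly $F\subseteq K(F)$. If $S\subseteq K(F)$ is finite and nonempty, then $N(S)\subseteq^*N(F)$, hence $K(S)\subseteq K(F)$ and $M(S)\le M(F)+O(1)$.

Two operations will be used. The first says that vertices outside $K(F)$ can never overtake seriously.

**Pushing.** Let $y\in V\setminus K(F)$, let $S\subseteq K(F)$ be finite, and let $B$ be a finite vertex set. Then $N(y)\setminus N(F)$ is infinite and $N(S)\setminus N(F)$ is finite, so $N(y)\setminus N(S)$ is infinite. So in any $\mathbb G-X$ ($X$ finite, $y\notin X$) we can lower the degree of $y$ by any finite amount by deleting vertices of $N(y)\setminus(N(S)\cup S\cup B)$. This does not change degrees in $S\setminus X$, deletes no vertex of $S\cup B$, and increases no degree. When several vertices are to be pushed we treat them one after another, omitting those that have been deleted or are already low enough.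

**Equalizing.** Let $F_0\subseteq V$ be a homogeneous $k$-set in $\mathbb G-X$, $X$ finite. The degrees in $F_0$ differ by finite amounts. By homogeneity all vertices of $F_0$ have equally many neighbors inside $F_0$, so the numbers of neighbors outside $F_0$ also differ by finite amounts. By Lemma 4, transferred, with $n_\tau$ the number of $u\notin F_0$ with $N(u)\cap F_0=\tau$ in $\mathbb G-X$, some finite set disjoint from $F_0$ can be deleted so that all vertices of $F_0$ have equal degree.

**Lemma 11.** $K(F)$ is infinite for every $j$-set $F\subseteq V$.

*Proof.* If $K=K(F)$ were finite we could remove all serious overtakers and win. Suppose it is finite. As $|F|=j$, the set $F\subseteq K$ contains a homogeneous $k$-set $F_0$. Delete $K\setminus F_0$ and then equalize $F_0$; let $\ell=\Delta-O(1)$ be the common degree. By (B2) only finitely many vertices have degree $>\ell$; they lie in $V$, not in $F_0$, hence in $V\setminus K$. Push each down to degree $\le\ell$ with $S=F_0$, $B=\emptyset$. Now the $k$ vertices of $F_0$ have maximum degree, contradicting (B1). $\square$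

Call $v,v'\in V$ *equivalent* if $N(v)\triangle N(v')$ is finite. In the example above no two of the $v_i$ are equivalent.

**Lemma 12.** No homogeneous $k$-set in $V$ consists of pairwise equivalent vertices. Hence no $j$ vertices of $V$ are pairwise equivalent, and $M(F)$ is positive infinite for every $j$-set $F\subseteq V$.

*Proof.* Let $F_0\subseteq V$ be a homogeneous $k$-set of pairwise equivalent vertices.

**Step 1: $F_0$ is a clique.** We make closed neighborhoods equal and then lower all overtakers outside it. Delete the finite set $\bigcup_{v,v'\in F_0}(N(v)\triangle N(v'))\setminus F_0$. In the resulting graph all $v\in F_0$ have the same closed neighborhood $C\supseteq F_0$ and degree $\ell=|C|-1=\Delta-O(1)$. Let $y\notin F_0$ have degree $>\ell$; by (B2) there are finitely many such $y$. If $y\in C$, then $|N(y)\cap C|\le|C|-1=\ell$. If $y\notin C$, then $y$ has no neighbor in $F_0$, so $|N(y)\cap C|\le|C|-k\le\ell$. In both cases $|N(y)\setminus C|\ge\deg y-\ell$, and we can delete $\deg y-\ell$ (finitely many) vertices of $N(y)\setminus C$. This changes neither $C$ nor the degrees in $F_0$. Doing this for all such $y$ one after another (omitting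 those that have been deleted or are already low enough) makes the vertices of $F_0$ have maximum degree, contradicting (B1).

**Step 2: $F_0$ is independent.** Here an overtaker may be joined to all of $F_0$ and to almost all of the common neighborhood, and cannot be lowered; the idea is to collect many such overtakers and find a clique among them, which returns us to Step 1. Delete $\bigcup_{v,v'\in F_0}(N(v)\triangle N(v'))\setminus F_0$. Now all $v\in F_0$ have the same neighborhood $C=C_0$, disjoint from $F_0$. Repeat the following round.

Let $\ell=|C|=\Delta-O(1)$, with the current $C$. For each of the finitely many $y\notin F_0$ with $\deg y>\ell$, one after another (if still present), delete vertices of $N(y)\setminus(C\cup F_0)$ as long as $\deg y>\ell$ and such vertices exist. This takes finitely many deletions and affects neither $C$ nor $F_0$. If $y\notin C$, then $N(y)\cap F_0=\emptyset$ and $|N(y)\cap C|\le\ell$, so $\deg y\le\ell$ is reached. So afterwards every $y\notin F_0$ with $\deg y>\ell$ satisfies $y\in C$ and $N(y)\subseteq C\cup F_0$, hence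
$$|C|<\deg y\le|C|-1-|C\setminus N[y]|+k,\qquad\text{i.e. }|C\setminus N[y]|\le k-2 .$$
If there is no such $y$, the vertices of $F_0$ have maximum degree, contradicting (B1). Otherwise pick such a $y$ and delete it. The set $C$ loses $y$, and $F_0$ still has a common neighborhood.

Perform $k(k-1)$ rounds, yielding $y_1,y_2,\dots$. The sets $C$ only shrink, so every later $y_l$ lies in the set $C$ of round $i$, and $y_i$ is non-adjacent to at most $k-2$ of the $y_l$ with $l>i$. Thus the non-adjacency graph on the $y_i$ is $(k-2)$-degenerate, hence $(k-1)$-colorable, so $k$ of the $y_i$ lie in one color class, that is, form a clique. All $y_i$ lie in $V$, as their degree exceeds some $\ell=\Delta-O(1)$. Moreover $N(y_i)\triangle C_0$ is finite, since $N(y_i)\subseteq C\cup F_0$ and $|C\setminus N[y_i]|\le k-2$ hold in round $i$ and only finitely many vertices were deleted. So the $k$ clique vertices are pairwise equivalent, contradicting Step 1.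

**Step 3: consequences.** Any $j$ pairwise equivalent vertices would contain a homogeneous $k$-set by Ramsey's theorem, so the second statement follows. For the third, let $F$ be a $j$-set in $V$. For $v\in F$,
$$|N(F)\setminus N(v)|=|N(F)|-\deg v=M(F)+\Delta-\deg v\ge0,$$
so $M(F)\ge-O(1)$. If $M(F)$ were finite, then $|N(F)\setminus N(v)|$ would be finite for all $v\in F$, and $F$ would consist of $j$ pairwise equivalent vertices. So $M(F)$ is infinite, and it is positive. $\square$

## Tie numbers

We cannot get $k$ vertices to tie. So let us get as many as possible to tie, inside $K(F)$, and exploit the maximality.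

**Definition (tie number).** Let $\emptyset\ne F\subseteq A\subseteq V$, $A$ finite. For finite $X$ let $T_X$ be the set of vertices of maximum degree in $\mathbb G-X$. Let $\mathcal S(F,A)$ be the set of finite $X$ with $X\cap A=\emptyset$ and $T_X\subseteq K(F)$, and let $\nu(F,A)=\max_{X\in\mathcal S(F,A)}|T_X|$.

To see the definition at work, change the example of the last section so that $|Z_1|=M-1$, all other $|Z_i|$ remaining $M$ (this is only notation practice, as (B1) may fail there). Then $T_\emptyset=\{v_1\}$. Deleting one vertex of each of $Z_2,\dots,Z_p$ costs $v_1$ exactly $p-1$ neighbors and each other $v_i$ exactly $p-2$, so all $v_i$ tie. With $F=A=\{v_1,v_2\}$ we have $K(F)=V$, and $\nu(F,A)=p$.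

**Step 1: tie numbers make sense.** We show $\mathcal S(F,A)\ne\emptyset$. Let $y_0\in K(F)$ have the largest degree in $K(F)$; it exists, as $\Delta-\deg$ takes values in the standard $\mathbb N$ on $K(F)$. The vertices outside $K(F)$ of degree $\ge\deg y_0$ are finitely many by (B2) and lie in $V$. Push them below $\deg y_0$ with $S=\{y_0\}$, $B=A$. Afterwards $y_0$ has its old degree, and all vertices outside $K(F)$ have smaller degree; nothing in $A$ was deleted. So the set of deleted vertices is in $\mathcal S(F,A)$. With (B1), $1\le\nu(F,A)\le k-1$.

**Step 2: monotonicity.** If $K(F')\subseteq K(F)$ and $F,F'\subseteq A$, then $\mathcal S(F',A)\subseteq\mathcal S(F,A)$ and $\nu(F',A)\le\nu(F,A)$.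

**Lemma 13.** Let $X\in\mathcal S(F,A)$, $T=T_X$, $|T|=\nu(F,A)$, $C=\bigcap_{t\in T}N(t)$. Then $C\setminus N(v)$ is finite for every $v\in K(F)\setminus(X\cup T)$.

*Proof.* Suppose $C\setminus N(v)$ is infinite. The plan is to delete vertices of $C\setminus N(v)$: each deletion lowers all of $T$ by one and leaves $v$ alone, until $v$ catches up and the tie becomes larger than allowed. Let $h=\Delta(\mathbb G-X)-\deg_{\mathbb G-X}(v)$. As $v\notin T$, $h\ge1$; it is finite as $v\in V$. We perform $h$ rounds, with the following invariant: the current graph is $H=\mathbb G-X'$ with $X'\supseteq X$ finite, $X'\cap(A\cup T\cup\{v\})=\emptyset$ and $T_{X'}=T$. It holds initially with $X'=X$.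

In a round, delete some $u\in C\setminus(N(v)\cup\{v\}\cup A\cup X')$, which exists because $C\setminus N(v)$ is infinite. We have $u\notin T$, as $C\cap T=\emptyset$. All degrees in $T$ drop by one. All other degrees were $\le\Delta(H)-1$. So the new maximum is $\Delta(H)-1$, attained exactly on $T\cup E$ for some $E$ with $E\cap T=\emptyset$, and $E$ is finite by (B2). Push every $y\in E\setminus K(F)$ that is still present and still of this degree down by one, with $S=T\cup\{v\}\subseteq K(F)$ and $B=A$. This does not change the degrees of $T\cup\{v\}$ and deletes no vertex of $T\cup\{v\}\cup A$. Now the set of maximum-degree vertices is $T\cup E'$ with $E'\subseteq E\cap K(F)$. So the set of all vertices deleted so far belongs to $\mathcal S(F,A)$, hence $|T\cup E'|\le\nu(F,A)=|T|$, that is, $E'=\emptyset$, and the invariant holds again.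

In each round the maximum degree drops by one and $\deg v$ is unchanged. After $h$ rounds $v$ has maximum degree, but the set of vertices of maximum degree is $T\not\ni v$: a contradiction. $\square$

## Missing sets crowded into a small universe

For $t\in K(F)$ the set $N(F)\setminus N(t)$ is the part of $N(F)$ that $t$ misses. Its size is essentially $M(F)$:

(E1) For $t\in K(F)$: $|N(F)\setminus N(t)|=|N(F)|-\deg t+|N(t)\setminus N(F)|=M(F)+O(1)$.

(E2) If $F'\subseteq K(F)$ is finite and nonempty: $|N(F)\setminus N(F')|=|N(F)|-|N(F')|+|N(F')\setminus N(F)|=M(F)-M(F')+O(1)$.

In (E1) we used that $\Delta-\deg t$ and $N(t)\setminus N(F)$ are finite.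

The end of the proof works like this. By Lemma 13 the missing sets of all $v\in K(F)$ are, up to finite sets, packed into the union of the missing sets of at most $k-1$ tied vertices. Infinitely many sets of size about $M$ in a universe of size at most about $(k-1)M$ must overlap heavily, and by (E2) heavy overlap of $j$ of them means that $M(F')$ is noticeably smaller than $M(F)$ for some $j$-set $F'\subseteq K(F)$. So we first choose $F$ such that this cannot happen. Put $q=2jk$ and $\eta=\dfrac1{4\binom qj}$.

**Lemma 14.** There is a $j$-set $F\subseteq V$ such that $M(F')\ge(1-\eta)M(F)$ for every $j$-set $F'\subseteq K(F)$.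

*Proof.* **Step 1: a long descent with constant tie number.** Suppose not. Choose $\lambda\in\mathbb N$ with $(1-\eta)^\lambda\le\frac1{4jk}$. Starting from any $j$-set $F_0\subseteq V$ we get $j$-sets $F_0,F_1,\dots,F_{(k-1)\lambda}$ with $F_{i+1}\subseteq K(F_i)$ and $M(F_{i+1})<(1-\eta)M(F_i)$. Then $K(F_0)\supseteq K(F_1)\supseteq\cdots$. Let $A=\bigcup_iF_i$. The $k$ numbers $\nu(F_{i\lambda},A)$, $0\le i\le k-1$, are nonincreasing and lie in $\{1,\dots,k-1\}$, so two consecutive ones coincide. Write $F=F_{i\lambda}$, $F^\circ=F_{(i+1)\lambda}$ for these; then $M(F^\circ)\le\frac1{4jk}M(F)$.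

**Step 2: a tie inside $K(F^\circ)$ that is maximal for $F$.** Take $X\in\mathcal S(F^\circ,A)\subseteq\mathcal S(F,A)$ with $|T|=\nu(F^\circ,A)=\nu(F,A)$, where $T=T_X\subseteq K(F^\circ)$, and let $C=\bigcap_{t\in T}N(t)$. Let $v\in F$. As $v\in A$, $v\notin X$. If $v\in T$, then $C\subseteq N(v)$; otherwise Lemma 13 for $(F,A)$ gives $C\subseteq^*N(v)$. In both cases $|N(v)\setminus C|=\deg v-|C|+O(1)\le\Delta-|C|+O(1)$.

**Step 3: $M(F)$ is too small.** Fix $t_0\in T$. Since $C\subseteq N(t_0)\subseteq^*N(F^\circ)$ and $|T|\le k-1$, (E1) for $F^\circ$ gives
$$\Delta-|C|=|N(t_0)\setminus C|+O(1)\le\sum_{t\in T\setminus\{t_0\}}|N(t_0)\setminus N(t)|+O(1)\le(k-2)M(F^\circ)+O(1).$$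
Also $|N(F)|\le|C|+\sum_{v\in F}|N(v)\setminus C|\le|C|+j(\Delta-|C|)+O(1)$. Subtracting $\Delta$,
$$M(F)\le(j-1)(\Delta-|C|)+O(1)\le(j-1)(k-2)M(F^\circ)+O(1)\le\tfrac14M(F)+O(1).$$
This contradicts that $M(F)$ is positive infinite (Lemma 12). $\square$

**Proof of Theorem 2.** **Step 1: the sets.** Let $F$ be as in Lemma 14, $\Omega=N(F)$, $M=M(F)$, which is positive infinite. Take $X\in\mathcal S(F,F)$ with $|T|=\nu(F,F)$, $T=T_X$, and $C=\bigcap_{t\in T}N(t)$. For $y\in K(F)$ let $Z_y=\Omega\setminus N(y)$ be its missing set; by (E1), $|Z_y|=M+O(1)$. By Lemma 11, $K(F)$ is infinite, so we can choose distinct $v_1,\dots,v_q\in K(F)\setminus(X\cup T)$.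

**Step 2: the missing sets are packed into $U$.** Let $U=\bigcup_{t\in T}Z_t=\Omega\setminus C$; then $|U|\le(k-1)M+O(1)$. By Lemma 13, $Z_{v_i}\setminus U\subseteq C\setminus N(v_i)$ is finite, so
$$\sum_{i=1}^q|Z_{v_i}\cap U|= qM+O(1).\tag{2}$$

**Step 3: they overlap little.** For any $j$ of the $v_i$, forming a set $F'$, (E2) and Lemma 14 give
$$\Big|\bigcap_{v\in F'}Z_v\Big|=|\Omega\setminus N(F')|=M-M(F')+O(1)\le\eta M+O(1).$$
So at most $\binom qj\eta M+O(1)=\frac M4+O(1)$ elements lie in at least $j$ of the sets $Z_{v_i}$. In the sum (2), each of these is counted at most $q$ times, and every other element of $U$ at most $j-1$ times. Hence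
$$\sum_{i=1}^q|Z_{v_i}\cap U|\le(j-1)|U|+q\cdot\frac M4+O(1)\le jkM+\tfrac12jkM+O(1)=\tfrac32jkM+O(1).$$

**Step 4: the contradiction.** By (2) the same sum is $qM+O(1)=2jkM+O(1)$. So $\frac12jkM\le O(1)$, while $M$ is positive infinite: a contradiction. This proves Theorem 2, and with the deduction from Proposition 6 it proves Theorem 1. $\blacksquare$
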